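\title{Nuclear dimension of crossed products by partial automorphisms of finite-dimensional spaces}

\begin{abstract}
Let $\theta\colon U\to V$ be a homeomorphism between open subsets of a finite-dimensional, second countable, locally compact Hausdorff space $X$. We prove that the partial crossed product $C_0(X)\rtimes_\theta\mathbb Z$ has nuclear dimension at most $3\dim X+3$, and at most $2\dim X+1$ if there are no periodic points. When the orbits have bounded size we compute the nuclear dimension exactly. The proof splits off the closure of the points of short period, over which the algebra is subhomogeneous, and covers every compact set that avoids these points by two sets whose thickenings along the dynamics contain no long orbit segment. Two sets suffice in every dimension.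
\end{abstract}

\section{Introduction}

A \emph{partial automorphism} of a topological space $X$ is a triple $\Theta=(\theta,U,V)$ consisting of open sets $U,V\subseteq X$ and a homeomorphism $\theta\colon U\to V$. Such triples appear as soon as a homeomorphism $\varphi$ of a larger space is restricted to an open subset $X$ that is not invariant: take $U=X\cap\varphi^{-1}(X)$. For $n\ge1$ let $\theta_n$ be the $n$-fold composite of $\theta$ on the set of points where it makes sense, let $\theta_{-n}=\theta_n^{-1}$ and $\theta_0=\mathrm{id}_X$, and let $D_n$ be the range of $\theta_n$. Then $\theta_n\colon D_{-n}\to D_n$ is a homeomorphism of open sets. If $X$ is locally compact and Hausdorff, the maps $f\mapsto f\circ\theta_n^{-1}$ from $C_0(D_{-n})$ to $C_0(D_n)$ form a partial action of $\mathbb Z$ on $C_0(X)$ by isomorphisms of ideals. Its partial crossed product in the sense of Exel is denoted $C_0(X)\rtimes_\theta\mathbb Z$; it is the usual crossed product when $U=V=X$. The definition is recalled in Section~\ref{sec:background}.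

Nuclear dimension extends covering dimension to $C^*$-algebras: $\dim_{\mathrm{nuc}}(C_0(X))=\dim X$ for second countable $X$. It is natural to ask how much the dynamics can add to $\dim X$. If $U=V=\emptyset$, the crossed product is $C_0(X)$ and nothing is added. If $\theta=\mathrm{id}_X$, it is $C_0(X\times\mathbb T)$ and one dimension is added. For a single finite orbit there are two possibilities (Lemma~\ref{lem:towers}): a path $0\mapsto1\mapsto\dots\mapsto k-1$ gives $M_k$, of nuclear dimension $0$, and a cycle of length $k$ gives $M_k(C(\mathbb T))$, of nuclear dimension $1$. So each orbit by itself contributes little, and one would guess that the crossed product of a finite-dimensional space has finite nuclear dimension. What makes the guess uncertain is that paths and cycles of all lengths, half-infinite orbits and bi-infinite orbits can accumulate on one another, and that the boundary of $U$, where orbits break off, is arbitrary.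

For global homeomorphisms of finite-dimensional, second countable, locally compact Hausdorff spaces, finite nuclear dimension is a theorem of Hirshberg and Wu. For partial automorphisms it is known when $\Theta$ is minimal and $X$ is finite-dimensional, infinite, compact, Hausdorff and second countable; when $X$ is a zero-dimensional second countable locally compact Hausdorff space; and when $X$ is a one-dimensional second countable locally compact Hausdorff space in which every closed subset has zero-dimensional boundary, for example a one-dimensional manifold. The general question comes from Geffen's paper \cite{Gef}: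

\medskip
\noindent\emph{Does $C_0(X)\rtimes_\theta\mathbb Z$ have finite nuclear dimension for every partial automorphism of every finite-dimensional, second countable, locally compact Hausdorff space $X$?}
\medskip

The answer is yes. Throughout the paper $X\ne\emptyset$ is a second countable, locally compact Hausdorff space (hence separable and metrizable), $d=\dim X<\infty$, $\Theta=(\theta,U,V)$ is a partial automorphism of $X$, and $A=C_0(X)\rtimes_\theta\mathbb Z$. We use the conventions $\dim\emptyset=\dim_{\mathrm{nuc}}(0)=-1$.

\begin{theorem}\label{thm:main}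
For every partial automorphism of $X$, $\dim_{\mathrm{nuc}}(C_0(X)\rtimes_\theta\mathbb Z)\le 3d+3$.
\end{theorem}

The bound comes from a finer statement that isolates the contribution of periodic points. The \emph{orbit} of $x$ is $\{\theta_k(x):x\in D_{-k}\}$. A point $x$ is \emph{periodic} if $x\in D_{-k}$ and $\theta_k(x)=x$ for some $k\ge1$; then $x\in D_j$ for all $j\in\mathbb Z$. For $k\ge1$ let $P_k$ be the set of periodic points whose orbit has exactly $k$ points and $\mathrm{Path}_k$ the set of non-periodic points whose orbit has exactly $k$ points. Put $\mathrm{Per}=\bigcup_kP_k$ and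
\[
\mathrm{Per}_{\le N}=\bigcup_{k\le N}P_k=\{x:\theta_k(x)=x\text{ for some }1\le k\le N\},\qquad Z_N=\overline{\mathrm{Per}_{\le N}} .
\]
The closed set $Z_N$ is invariant (Section~\ref{sec:bounded}), so $\theta$ restricts to a partial automorphism of $Z_N$, and we put $A_N=C_0(Z_N)\rtimes_\theta\mathbb Z$.

\begin{theorem}\label{thm:refined}
Let $q=\sup_N\dim_{\mathrm{nuc}}(A_N)$. Then
\[
q\le\dim_{\mathrm{nuc}}(A)\le 2d+2+q,\qquad q\le d+1 .
\]
If $\mathrm{Per}\ne\emptyset$, then
\[
\sup_{k:\,P_k\ne\emptyset}\dim P_k+1\ \le\ q\ \le\ \max\Big\{\sup_{k:\,P_k\ne\emptyset}\dim P_k+1,\ \dim\overline{\mathrm{Per}}\Big\}.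
\]
If $\mathrm{Per}=\emptyset$, then $q=-1$ and $\dim_{\mathrm{nuc}}(A)\le 2d+1$.
\end{theorem}

\begin{theorem}\label{thm:bounded}
If all orbits have at most $N$ points for some $N$, then
\[
\dim_{\mathrm{nuc}}(A)=\max_k\max\{\dim\mathrm{Path}_k,\ \dim P_k+1\},
\]
where only nonempty sets are counted. In particular $\dim_{\mathrm{nuc}}(A)\le d+1$, and $\dim_{\mathrm{nuc}}(A)\le d$ if there are no periodic points.
\end{theorem}

For $\theta=\mathrm{id}_X$ we have $P_1=X$, and Theorem~\ref{thm:bounded} gives $d+1$; so no general bound below $d+1$ is possible. We do not claim that $3d+3$ is optimal. The argument does not use the Hirshberg--Wu theorem and includes the global case $U=V=X$.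

Section~\ref{sec:cycle} works out the approximation behind the upper bound for one long cycle and explains from it how the remaining sections fit together.

\section{Background}\label{sec:background}

\subsection{Paths and restricted iterates}

We shall iterate $\theta$ while allowing only steps that start in a given set. For $K\subseteq U$, a \emph{$K$-path of length $L$} is a sequence $x_0,\dots,x_L$ (repetitions allowed) with $x_i\in K$ and $x_{i+1}=\theta(x_i)$ for $0\le i<L$; the points $x_0,\dots,x_{L-1}$ are its \emph{non-terminal} points. Since $\theta$ is injective, at most one $K$-path of a given length starts at $x$ and at most one ends at $x$. For $k\ge0$ let $\theta^K_k$ send the starting point of a $K$-path of length $k$ to its endpoint, and let $\theta^K_{-k}$ be the inverse map. Thus $\theta^K_0=\mathrm{id}_X$, $\theta^U_k=\theta_k$, and $\theta^{K'}_k$ extends $\theta^K_k$ if $K\subseteq K'\subseteq U$.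

\begin{lemma}\label{lem:paths}
Let $K\subseteq U$ and $I(x)=\{k\in\mathbb Z:x\in\operatorname{dom}\theta^K_k\}$.
\begin{enumerate}
\item[(i)] Along a $K$-path $x_0,\dots,x_L$ we have $x_j=\theta^K_{j-i}(x_i)$ for all $i,j$.
\item[(ii)] $I(x)$ is an interval containing $0$. If $k\in I(x)$, then $I(\theta^K_k(x))=I(x)-k$, and $\theta^K_l\theta^K_k(x)=\theta^K_{k+l}(x)$ whenever $k+l\in I(x)$.
\item[(iii)] If $K$ is compact, then $\operatorname{dom}\theta^K_k$ is compact for $k\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A segment of a $K$-path is a $K$-path. (ii) By (i), $I(x)$ is an interval containing $0$, and the points $x_k=\theta^K_k(x)$ satisfy $x_k\in K$ and $\theta(x_k)=x_{k+1}$ whenever $k,k+1\in I(x)$. So for $k,j\in I(x)$ the points $x_k$ and $x_j$ are the two ends of a $K$-path, and $\theta^K_{j-k}(x_k)=x_j$. This gives the composition rule and $I(x)-k\subseteq I(x_k)$; the reverse inclusion follows by exchanging the roles of $x_k$ and $x=\theta^K_{-k}(x_k)$. (iii) We have $\operatorname{dom}\theta^K_1=K$, and $\operatorname{dom}\theta^K_{k+1}$ is the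 preimage of $K$ under the continuous map $\theta^K_k$; by induction these sets are compact for $k\ge1$. The domain of $\theta^K_{-k}$ is the image of the domain of $\theta^K_k$.
\end{proof}

Taking $K=U$, we see that all points of an orbit have the same orbit, and that $k\mapsto\theta_k(x)$ is injective on $\{k:x\in D_{-k}\}$ when $x$ is not periodic: if $\theta_i(x)=\theta_j(x)$ with $i<j$, then $\theta_{j-i}$ fixes $y=\theta_i(x)$ and hence also $x=\theta_{-i}(y)$.

\subsection{The partial crossed product}

We regard $C_0(O)$ as an ideal of $C_0(X)$ for open $O\subseteq X$, extending functions by $0$. Let $L(\Theta)$ be the space of finite formal sums $\sum f_k\delta_k$ with $f_k\in C_0(D_k)$. It is a $*$-algebra under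
\[
f\delta_m\cdot g\delta_n=\big(f\cdot(g\circ\theta_m^{-1})\big)\delta_{m+n},\qquad (f\delta_m)^*=(\bar f\circ\theta_m)\delta_{-m},
\]
where $f\cdot(g\circ\theta_m^{-1})$ is formed on $D_m$. One should think of $f\delta_k$ as the operator that moves $\theta_{-k}(y)$ to $y$ with weight $f(y)$. The crossed product $A$ is the enveloping $C^*$-algebra of $L(\Theta)$: every $*$-homomorphism of $L(\Theta)$ into a $C^*$-algebra factors through $A$. We write $h$ for $h\delta_0$. From $(f\delta_k)(f\delta_k)^*=|f|^2$ we get $\|f\delta_k\|\le\|f\|_\infty$, so the sums with $f_k\in C_c(D_k)$ are dense in $A$. For $h\in C_0(X)$,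
\begin{equation}\label{eq:comm}
h\cdot f\delta_k=(hf)\delta_k,\qquad f\delta_k\cdot h=\big(f\cdot(h\circ\theta_k^{-1})\big)\delta_k,\qquad [h,f\delta_k]=\big(f\,(h-h\circ\theta_k^{-1})\big)\delta_k .
\end{equation}
So $h$ almost commutes with $f\delta_k$ when $h$ varies slowly along the paths that end (or, for $k<0$, start) in the support of $f$.

A set $Z\subseteq X$ is \emph{invariant} if $\theta(Z\cap U)\subseteq Z$ and $\theta^{-1}(Z\cap V)\subseteq Z$. For closed invariant $Z$ the sequence
\begin{equation}\label{eq:exact}
0\to C_0(X\setminus Z)\rtimes_\theta\mathbb Z\to A\to C_0(Z)\rtimes_\theta\mathbb Z\to0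
\end{equation}
is exact \cite[Prop.~3.1]{ELQ}. Open sets that are not invariant do not give ideals, but they give subalgebras.

\begin{lemma}\label{lem:restrict}
Let $W\subseteq X$ be open, let $U'\subseteq\{x\in U\cap W:\theta(x)\in W\}$ be open, and let $\Theta'=(\theta',U',\theta(U'))$ be the partial automorphism $\theta'=\theta|_{U'}$ of $W$. Extension of functions by $0$ defines a $*$-homomorphism $C_0(W)\rtimes_{\theta'}\mathbb Z\to A$.
\end{lemma}

\begin{proof}
The iterate $\theta'_k$ is a restriction of $\theta_k$, and its range $D'_k$ is an open subset of $D_k\cap W$. So extension by $0$ is a linear map $L(\Theta')\to L(\Theta)$. Let $f\in C_0(D'_m)$, $g\in C_0(D'_n)$. The function $f\cdot(g\circ\theta_m^{-1})$ vanishes off $D'_m$, and on $D'_m$ we have $\theta_m^{-1}=(\theta'_m)^{-1}$; so the two products agree. If $\bar f(\theta_m(x))\ne0$, then $\theta_m(x)=\theta'_m(x')$ for some $x'\in D'_{-m}$, and $x=x'$ by injectivity of $\theta_m$; so the two involutions agree. Now use the universal property.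
\end{proof}

The next lemma computes the crossed product for families of paths and of cycles of a fixed size.

\begin{lemma}\label{lem:towers}
Let $\Omega$ be a locally compact Hausdorff space and $k\ge1$.
\begin{enumerate}
\item[(i)] For $\theta(\omega,i)=(\omega,i+1)$, $0\le i\le k-2$, on $\Omega\times\{0,\dots,k-1\}$, the crossed product is $C_0(\Omega)\otimes M_k$.
\item[(ii)] For $\theta(\omega,i)=(\omega,i+1)$ on $\Omega\times\mathbb Z/k$, the crossed product is $C_0(\Omega\times\mathbb T)\otimes M_k$.
\end{enumerate}
\end{lemma}

\begin{proof}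
(i) Here $D_n=\Omega\times\{i:0\le i\le k-1,\ 0\le i-n\le k-1\}$, which is empty for $|n|\ge k$. The map $f\delta_n\mapsto\sum_i f(\cdot,i)\otimes e_{i,i-n}$, summed over these $i$, is a linear bijection of $L(\Theta)$ onto $C_0(\Omega)\otimes M_k$, since the matrix entry $(i,j)$ is filled by the coefficient of $\delta_{i-j}$ alone. The product of the images of $f\delta_m$ and $g\delta_n$ is $\sum_if(\cdot,i)g(\cdot,i-m)\otimes e_{i,i-m-n}$, the image of $f\delta_m\cdot g\delta_n$, and the image of $(f\delta_m)^*$ is $\sum_j\bar f(\cdot,j+m)\otimes e_{j,j+m}$, the adjoint of the image of $f\delta_m$. A $*$-algebra that is isomorphic to a $C^*$-algebra is its own enveloping $C^*$-algebra, because $*$-homomorphisms between $C^*$-algebras are contractive.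

(ii) The action is global and trivial on the first factor, so the crossed product is $C_0(\Omega)\otimes C$ with $C=C(\mathbb Z/k)\rtimes\mathbb Z$. Let $p_i$ be the indicator function of $i$. The elements $p_i\delta_{i-j}$, $0\le i,j\le k-1$, are matrix units with $\sum_ip_i=1$, so $C\cong M_k\otimes p_0Cp_0$. Since $p_0\delta_np_0=0$ unless $k$ divides $n$, the corner $p_0Cp_0$ is generated by its unitary $p_0\delta_k$. For $z\in\mathbb T$ the representation $p_i\mapsto e_{ii}$, $1\delta_1\mapsto ze_{0,k-1}+\sum_{i=0}^{k-2}e_{i+1,i}$ sends $p_0\delta_k$ to $ze_{00}$. So the spectrum of this unitary is $\mathbb T$, and $p_0Cp_0\cong C(\mathbb T)$.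
\end{proof}

\subsection{Nuclear dimension}

We abbreviate ``completely positive contractive'' to c.p.c. A completely positive map $\psi$ has \emph{order zero} if $\psi(a)\psi(b)=0$ whenever $a,b\ge0$ and $ab=0$; $*$-homomorphisms are examples. A $C^*$-algebra $B$ has $\dim_{\mathrm{nuc}}(B)\le n$ if for every finite $\mathcal F\subseteq B$ and $\varepsilon>0$ there are a finite-dimensional $C^*$-algebra $F=F^{(0)}\oplus\dots\oplus F^{(n)}$, a c.p.c.\ map $\Phi\colon B\to F$ and c.p.c.\ order zero maps $\Psi^{(c)}\colon F^{(c)}\to B$ such that $\Psi=\sum_c\Psi^{(c)}$ satisfies $\|\Psi\Phi(a)-a\|<\varepsilon$ for $a\in\mathcal F$. The $n+1$ summands are called \emph{colors}; they correspond to the $n+1$ families of pairwise disjoint sets into which a fine open cover of an $n$-dimensional space can be sorted. Since $\|\Psi\Phi\|\le n+1$, it suffices to check the condition for finite subsets of a dense subset of $B$. We use the following facts.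
\begin{enumerate}
\item[(N1)] Nuclear dimension does not increase under passing to quotients or to hereditary subalgebras, in particular ideals \cite{WZ10}.
\item[(N2)] $\dim_{\mathrm{nuc}}(C_0(Y)\otimes M_k)=\dim Y$ for second countable locally compact Hausdorff $Y$ \cite{WZ10}.
\item[(N3)] Let $B$ be separable and subhomogeneous, that is, the dimensions of its irreducible representations are bounded. Let $\mathrm{Prim}_k(B)$ be the space of kernels of $k$-dimensional irreducible representations; it is locally compact, second countable and Hausdorff. Then the decomposition rank of $B$, hence also $\dim_{\mathrm{nuc}}(B)$, is at most $\max_k\dim\mathrm{Prim}_k(B)$ \cite[Thm.~1.6]{Win}.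
\item[(N4)] If $F$ is finite-dimensional and $\pi\colon B\to C$ is a surjective $*$-homomorphism, every c.p.c.\ order zero map $F\to C$ lifts to a c.p.c.\ order zero map $F\to B$. Indeed, such maps correspond bijectively to $*$-homomorphisms of $C_0((0,1])\otimes F$ \cite{WZ09}, and this algebra is projective (Loring).
\item[(N5)] Arveson's extension theorem: a c.p.c.\ map from a $C^*$-subalgebra of $B$ into a finite-dimensional $C^*$-algebra extends to a c.p.c.\ map on $B$.
\item[(N6)] If $J$ is an ideal of $B$, the convex hull of any approximate unit of $J$ contains an approximate unit $(e_\lambda)$ of $J$ that is quasi-central for $B$, meaning $\|[e_\lambda,b]\|\to0$ for all $b\in B$ (Arveson; \cite[3.12.14]{Ped}).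
\item[(N7)] If $J$ is an ideal of $B$, an irreducible representation of $B$ that is nonzero on $J$ restricts to an irreducible representation of $J$ on the same space. This identifies $\mathrm{Prim}(J)$ with the open set of primitive ideals not containing $J$; its complement is $\mathrm{Prim}(B/J)$. Also $\mathrm{Prim}(C_0(Y)\otimes M_k)\cong Y$.
\end{enumerate}

\subsection{Dimension theory}

A space has covering dimension $\dim\le n$ if every finite open cover has a finite open refinement in which each point lies in at most $n+1$ sets. On separable metrizable spaces, the only ones we meet, this agrees with the inductive dimensions, and the following hold \cite{Eng}.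
\begin{enumerate}
\item[(D1)] \emph{Subspaces.} $\dim M\le\dim Y$ for every $M\subseteq Y$.
\item[(D2)] \emph{Countable sums.} If $Y$ is a countable union of closed sets of dimension $\le n$, then $\dim Y\le n$. By (D1) the same holds for $F_\sigma$-sets, in particular for open sets.
\item[(D3)] \emph{Decomposition} \cite[1.5.8]{Eng}. For $n\ge0$, $\dim Y\le n$ if and only if $Y$ is a union of $n+1$ subspaces of dimension $\le0$.
\item[(D4)] \emph{Enlargement} \cite[1.5.11]{Eng}. Every $M\subseteq Y$ with $\dim M\le n$ lies in a $G_\delta$-subset of $Y$ of dimension $\le n$.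
\item[(D5)] \emph{Separation} \cite[1.2.11]{Eng}. If $Q\subseteq Y$ has $\dim Q\le0$ and $C,C''\subseteq Y$ are disjoint closed sets, there are disjoint open sets $T\supseteq C$, $T''\supseteq C''$ with $Q\subseteq T\cup T''$.
\item[(D6)] \emph{Products.} $\dim(Y\times\mathbb T)\le\dim Y+1$, and $\dim(C\times[0,1])=\dim C+1$ for nonempty compact $C$ (Hurewicz \cite{Hur}).
\end{enumerate}

\section{A long cycle, and the plan of the proof}\label{sec:cycle}

Let $X=\mathbb Z/K$, $\theta(x)=x+1$ and $u=1\delta_1$. We know $A\cong M_K(C(\mathbb T))$, but we want an approximation with two colors that uses only one feature of the system: the cycle is long. Fix $m\ge1$ with $2m\le K$, let $|x|$ be the distance from $x$ to $0$ along the cycle, and put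
\[
g(x)=\max(0,1-|x|/m),\qquad w_1=g^{1/2},\qquad w_0=(1-g)^{1/2}.
\]
Since $|g(x)-g(x-1)|\le1/m$ and $|\sqrt s-\sqrt t|\le\sqrt{|s-t|}$, formula \eqref{eq:comm} gives $\|[w_i,u]\|\le m^{-1/2}$. As $w_0^2+w_1^2=1$,
\[
\|w_0uw_0+w_1uw_1-u\|=\|w_0[u,w_0]+w_1[u,w_1]\|\le2m^{-1/2}.
\]
The function $w_0$ lives on the arc $W_0=\{1,\dots,K-1\}$ and $w_1$ on the arc $W_1=\{-(m-1),\dots,m-1\}$. Each arc misses a point of the cycle, so $\theta$ restricted to $W_i\cap\theta^{-1}(W_i)$ is a single path. By Lemmas~\ref{lem:restrict} and \ref{lem:towers}(i) it gives a matrix algebra $B_i\subseteq A$. We have $w_iuw_i=f_i\delta_1$ with $f_i(y)=w_i(y)w_i(y-1)$, which vanishes unless $y,y-1\in W_i$; so $w_iuw_i\in B_i$. Also $w_ihw_i\in B_i$ for $h\in C(X)$. Extend $\mathrm{id}_{B_i}$ to a c.p.c.\ map $\varphi_i\colon A\to B_i$ by (N5), and put $\Phi(a)=(\varphi_0(w_0aw_0),\varphi_1(w_1aw_1))$ and $\Psi(b_0,b_1)=b_0+b_1$. Then $\Psi$ is a sum of two $*$-homomorphisms, $\Psi\Phi(h)=h$ for $h\in C(X)$, and $\|\Psi\Phi(u)-u\|\le2m^{-1/2}$.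

The algebra $B_0$ is not hereditary in $A$: with $p=p_1\in B_0$, the element $p\delta_K=p\delta_Kp$ has spectrum containing $\mathbb T$ and so lies in no finite-dimensional subalgebra. This is why the extension theorem enters.

The general proof follows this pattern. Two slowly varying functions cut the elements to be approximated into two subalgebras $B_0,B_1$ that come from open sets $W_0,W_1$ containing no long orbit segments. By Theorem~\ref{thm:bounded} each $B_i$ needs $d+1$ colors, which accounts for $2d+2$ colors. Four things have to be added.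
\begin{enumerate}
\item The accuracy $m^{-1/2}$ is limited by the length of the cycle. Points of period at most some $N$ must be treated differently. Over their closure $Z_N$ the orbits have bounded size, and Theorem~\ref{thm:bounded} (Section~\ref{sec:bounded}) supplies at most $q+1$ further colors.
\item The point $0$ served as a marker at which the cycle was cut. In general, markers must be placed on all orbits at once, far apart but not too far, and the resulting pieces must be closed. In positive dimension this fails on an exceptional set of smaller dimension, which is handled by induction without new colors (Section~\ref{sec:two}).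
\item The functions $w_i$ must be continuous although $\theta$ is only partially defined (Section~\ref{sec:slow}).
\item The approximations over $Z_N$ and away from $Z_N$ must be joined (Section~\ref{sec:upper}).
\end{enumerate}

\section{Orbits of bounded size}\label{sec:bounded}

Let $X_{\ge k}$ be the set of points whose orbit has at least $k$ points. It is invariant, and it is open: if $\theta_{j_1}(x),\dots,\theta_{j_k}(x)$ are defined and distinct, the same holds for all points near $x$. Orbits can thus only grow under small perturbation, and this filters $A$ by ideals whose subquotients are described by Lemma~\ref{lem:towers}.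

\begin{proof}[Proof of Theorem~\ref{thm:bounded}]
Let $X_{=k}=X_{\ge k}\setminus X_{\ge k+1}=P_k\sqcup\mathrm{Path}_k$, a closed invariant subset of $X_{\ge k}$. We have $P_k=X_{=k}\cap D_{-k}$, because a non-periodic $y\in D_{-k}$ has the $k+1$ distinct points $y,\theta(y),\dots,\theta_k(y)$ in its orbit. So $P_k$ is open and $\mathrm{Path}_k$ is closed in $X_{=k}$; both are invariant and locally compact.

Put $J_k=C_0(X_{\ge k})\rtimes_\theta\mathbb Z$. By \eqref{eq:exact} these are ideals $A=J_1\supseteq J_2\supseteq\dots\supseteq J_{N+1}=0$ with $J_k/J_{k+1}\cong C_0(X_{=k})\rtimes_\theta\mathbb Z$, and this algebra has the ideal $C_0(P_k)\rtimes_\theta\mathbb Z$ with quotient $C_0(\mathrm{Path}_k)\rtimes_\theta\mathbb Z$. Fix $k$.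

\emph{Paths.} For $x\in\mathrm{Path}_k$ write $\{j:x\in D_{-j}\}=[-b(x),a(x)]\cap\mathbb Z$. The points $\theta_j(x)$ are distinct, so $a+b=k-1$. The sets $\{a\ge j\}=D_{-j}\cap\mathrm{Path}_k$ and $\{b\ge j\}=D_j\cap\mathrm{Path}_k$ ($j\ge0$) are open, and $\{b\le j\}=\{a\ge k-1-j\}$; hence the level sets of $b$ are clopen. Let $\Omega=\{b=0\}$ be the set of initial points. By Lemma~\ref{lem:paths}(ii), $\theta_i$ maps $\Omega$ homeomorphically onto $\{b=i\}$ for $0\le i\le k-1$, and $U\cap\mathrm{Path}_k=\{b\le k-2\}$. So $(\omega,i)\mapsto\theta_i(\omega)$ identifies the system of Lemma~\ref{lem:towers}(i) with $\mathrm{Path}_k$. Thus $C_0(\mathrm{Path}_k)\rtimes_\theta\mathbb Z\cong C_0(\Omega)\otimes M_k$, and $\dim\Omega=\dim\mathrm{Path}_k$ by (D1) and (D2).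

\emph{Cycles.} On $P_k$ the map $\theta$ is a homeomorphism with $\theta^k=\mathrm{id}$. There need not be a global cross-section, but there are local ones. If $x\in P_k$ and $O_0,\dots,O_{k-1}$ are disjoint open neighborhoods of $x,\theta x,\dots,\theta^{k-1}x$ in $P_k$, then $O=\bigcap_i\theta^{-i}O_i$ has pairwise disjoint translates $O,\theta O,\dots,\theta^{k-1}O$. Cover $P_k$ by countably many such $O$. The union $O'$ of the translates of $O$ is open and invariant, and $(x,i)\mapsto\theta^i(x)$ identifies $O\times\mathbb Z/k$ with $O'$. So $C_0(O')\rtimes_\theta\mathbb Z\cong C_0(O\times\mathbb T)\otimes M_k$ by Lemma~\ref{lem:towers}(ii), and this is an ideal of $C_0(P_k)\rtimes_\theta\mathbb Z$. The sum of these ideals is dense: by a partition of unity, every $f\delta_n$ with $f\in C_c(P_k)$ is a finite sum of elements $f'\delta_n$ with $f'\in C_c(O')$.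

\emph{Upper bound.} An irreducible representation of $J_k/J_{k+1}$ either vanishes on $C_0(P_k)\rtimes_\theta\mathbb Z$ and factors through $C_0(\Omega)\otimes M_k$, or is nonzero on some ideal $C_0(O\times\mathbb T)\otimes M_k$. By (N7) it is $k$-dimensional in both cases. An irreducible representation of $A$ is nonzero on $J_k$ and zero on $J_{k+1}$ for exactly one $k$, and then it restricts to an irreducible representation of $J_k/J_{k+1}$ on the same space. Hence $A$ is subhomogeneous, and $\mathrm{Prim}_k(A)$ is the set of primitive ideals that contain $J_{k+1}$ but not $J_k$, which is $\mathrm{Prim}(J_k/J_{k+1})$. This separable metrizable space is the union of a closed set homeomorphic to $\Omega$ and countably many open sets homeomorphic to $O\times\mathbb T$. By (D1), (D2) and (D6), $\dim\mathrm{Prim}_k(A)\le\max\{\dim\mathrm{Path}_k,\dim P_k+1\}$, where the second term is absent if $P_k=\emptyset$. Now (N3) gives the inequality $\le$.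

\emph{Lower bound.} The algebra $C_0(\Omega)\otimes M_k$ is a quotient and $C_0(O\times\mathbb T)\otimes M_k$ is an ideal of $J_k/J_{k+1}$, which is a quotient of an ideal of $A$. By (N1) and (N2), $\dim_{\mathrm{nuc}}(A)\ge\dim\mathrm{Path}_k$ and $\dim_{\mathrm{nuc}}(A)\ge\dim(O\times\mathbb T)$. Let $P_k\ne\emptyset$. It is a countable union of nonempty compact sets each contained in some $O$, so by (D2) one of them, say $C\subseteq O$, has $\dim C=\dim P_k$. Since $C\times[0,1]$ embeds in $O\times\mathbb T$, (D1) and (D6) give $\dim(O\times\mathbb T)\ge\dim P_k+1$.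

The last sentence of the theorem follows from (D1).
\end{proof}

\begin{example}\label{ex:interval}
Let $X=[0,2]$, $U=(0,1)$, $\theta(t)=t+1$. Then $\mathrm{Path}_1=\{0,1,2\}$ and $\mathrm{Path}_2=(0,1)\cup(1,2)$, so $\dim_{\mathrm{nuc}}(A)=1$. As in Lemma~\ref{lem:towers}(i), sending $f\delta_0$, $f\delta_1$, $f\delta_{-1}$ to the functions $\mathrm{diag}(f(t),f(t+1))$, $f(t+1)e_{21}$, $f(t)e_{12}$ identifies $A$ with the algebra of $G\in C([0,1],M_2)$ such that $G(0),G(1)$ are diagonal and $G_{11}(1)=G_{22}(0)$. At the boundary of $U$ a two-point orbit breaks into two one-point orbits.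
\end{example}

We can now prove everything in Theorem~\ref{thm:refined} except the upper bounds for $\dim_{\mathrm{nuc}}(A)$.

\begin{proposition}\label{prop:q}
The set $Z_N$ is invariant and its orbits have at most $N$ points. We have $q\le\dim_{\mathrm{nuc}}(A)$ and $q\le d+1$; the two-sided estimate for $q$ in Theorem~\ref{thm:refined} holds if $\mathrm{Per}\ne\emptyset$; and $q=-1$ if $\mathrm{Per}=\emptyset$.
\end{proposition}

\begin{proof}
The set $\mathrm{Per}_{\le N}$ is invariant. If $x\in Z_N\cap U$ and $x_i\to x$ with $x_i\in\mathrm{Per}_{\le N}$, then $\theta(x_i)\in\mathrm{Per}_{\le N}$ and $\theta(x_i)\to\theta(x)$, so $\theta(x)\in Z_N$; the same argument with $V$ and $\theta^{-1}$ gives invariance. Since $X_{\ge N+1}$ is open and disjoint from $\mathrm{Per}_{\le N}$, it is disjoint from $Z_N$.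

By \eqref{eq:exact}, $A_N$ is a quotient of $A$, so $q\le\dim_{\mathrm{nuc}}(A)$. If $Z_N=\emptyset$, then $A_N=0$; this holds for all $N$ if $\mathrm{Per}=\emptyset$. If $Z_N\ne\emptyset$, apply Theorem~\ref{thm:bounded} to $Z_N$. It gives $\dim_{\mathrm{nuc}}(A_N)\le d+1$. The periodic points of $Z_N$ with orbit size $k\le N$ form exactly $P_k$, and the non-periodic points lie in $Z_N\subseteq\overline{\mathrm{Per}}$. So $\dim_{\mathrm{nuc}}(A_N)$ lies between $\max_{k\le N}\dim P_k+1$ and $\max\{\max_{k\le N}\dim P_k+1,\dim\overline{\mathrm{Per}}\}$, counting nonempty $P_k$ only. Take suprema over $N$.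
\end{proof}

\begin{example}\label{ex:grid}
The term $\dim\overline{\mathrm{Per}}$ cannot be omitted. Let $d\ge2$ and let $X\subseteq\mathbb R^{d+1}$ be the union of $[0,1]^d\times\{0\}$ and the finite grids $\big([0,1]^d\cap\frac1n\mathbb Z^d\big)\times\{\frac1n\}$, $n\ge1$. Let $U=V$ be the set of grid points and $\theta=\mathrm{id}_U$. Then $P_1=U$ has dimension $0$, $Z_N=X$ for all $N$, and $\mathrm{Path}_1=[0,1]^d\times\{0\}$; so $q=d>\dim P_1+1$. Note also that $\dim\partial U=\dim X$.
\end{example}

\section{Two colors for sets without short periods}\label{sec:two}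

Fix a compact set $K_0\subseteq U$ and write $\sigma_k=\theta^{K_0}_k$. In Section~\ref{sec:upper}, $K_0$ will contain the starting points of all steps of $\theta$ that are seen by the finitely many elements to be approximated. A set is \emph{$L$-bounded} if it contains no $K_0$-path of length $L$ (we take $L\ge1$), and \emph{bounded} if it is $L$-bounded for some $L$. An $L$-bounded set is $L'$-bounded for $L'\ge L$, and subsets of $L$-bounded sets are $L$-bounded. For compact $Q\subseteq X$ the \emph{$m$-thickening}
\[
Q^{[m]}=\bigcup_{|k|\le m}\sigma_k(Q\cap\operatorname{dom}\sigma_k)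
\]
is compact by Lemma~\ref{lem:paths}(iii), and $(Q^{[m]})^{[l]}\subseteq Q^{[m+l]}$ by Lemma~\ref{lem:paths}(ii). A function that equals $1$ on $Q$ and decays with slope $1/m$ along paths needs $Q^{[m]}$ as room, so it is the thickenings that must be bounded.

\begin{proposition}\label{prop:two}
Define $N(-1,m)=1$ and $N(r,m)=\max\{4m+1,\,N(r-1,11m+2)\}$ for $r\ge0$. Let $m\ge1$, $r\ge-1$, and let $E\subseteq X$ be compact with $\dim E\le r$ and $E\cap\mathrm{Per}_{\le N(r,m)}=\emptyset$. Then $E=E_0\cup E_1$ with $E_0,E_1$ compact and $E_0^{[m]},E_1^{[m]}$ bounded.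
\end{proposition}

For $E=K_0=X=\mathbb Z/K$ the hypothesis reads $K\ge4m+2$. Take $E_1=\{|x|\le m\}$ and $E_0=\{|x|>m\}$. Then $E_0^{[m]}$ misses the marker $0$, and $E_1^{[m]}=\{|x|\le2m\}$ has $4m+1<K$ points; both are proper arcs. If instead $K\le2m+1$, every nonempty $Q$ has $Q^{[m]}=X$, and the conclusion fails. The number $N(r,m)$ depends neither on $E$ nor on $K_0$, and this will be needed, because $E$ is chosen after $N$.

We need three lemmas. The first says that boundedness survives small enlargements.

\begin{lemma}\label{lem:nbhd}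
\begin{enumerate}
\item[(i)] An $L$-bounded compact set $Q$ has an open neighborhood whose closure is compact and $L$-bounded.
\item[(ii)] If $Q$ is compact and $Q^{[m]}$ is $L$-bounded, there is a compact neighborhood $Q'$ of $Q$ with $(Q')^{[m]}$ $L$-bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Q_1\supseteq Q_2\supseteq\cdots$ be compact neighborhoods of $Q$ with intersection $Q$. (i) The compact sets $\{x\in\operatorname{dom}\sigma_L:\sigma_i(x)\in Q_j\text{ for }0\le i\le L\}$ decrease to the corresponding set for $Q$, which is empty. So one of them is empty, that is, some $Q_j$ is $L$-bounded; take its interior. (ii) If $y\in\bigcap_jQ_j^{[m]}$, there is a fixed $|k|\le m$ with $\sigma_{-k}(y)\in Q_j$ for infinitely many $j$; then $\sigma_{-k}(y)\in Q$ and $y\in Q^{[m]}$. So the compact sets $Q_j^{[m]}$ decrease to $Q^{[m]}$ and eventually lie in the neighborhood of $Q^{[m]}$ given by (i).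
\end{proof}

Compactness of $K_0$ is essential here: for $X=[0,1]$ and $\theta=\mathrm{id}$ on $U=(0,1]$, the set $\{0\}$ contains no $U$-path of length $1$, but each of its neighborhoods contains fixed points.

The union of two bounded sets need not be bounded, as two arcs covering a cycle show. The second lemma gives a condition under which it is, and it is the reason why the induction on the dimension costs no colors.

\begin{lemma}\label{lem:glue}
Let $R$ be $\ell$-bounded, and let $Q$ be compact with $Q^{[\ell]}$ $L$-bounded. Then $R\cup Q$ is $(L+\ell)$-bounded.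
\end{lemma}

\begin{proof}
Let $x_0,\dots,x_{L+\ell}$ be a $K_0$-path in $R\cup Q$. For $0\le i\le L$ the points $x_i,\dots,x_{i+\ell}$ are not all in $R$, so $x_j\in Q$ for some $i\le j\le i+\ell$, and $x_i=\sigma_{i-j}(x_j)\in Q^{[\ell]}$. Thus $x_0,\dots,x_L$ is a path of length $L$ in $Q^{[\ell]}$, a contradiction.
\end{proof}

The third lemma produces open sets whose boundaries lower the dimension of countably many given sets at once.

\begin{lemma}\label{lem:boundary}
Let $r\ge0$, let $E^{(1)},E^{(2)},\dots\subseteq X$ be $F_\sigma$-sets of dimension $\le r$, and let $C\subseteq O\subseteq X$ with $C$ compact and $O$ open. Then there is an open set $T$ with $C\subseteq T\subseteq\overline T\subseteq O$, $\overline T$ compact, and $\dim(\partial T\cap E^{(i)})\le r-1$ for all $i$.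
\end{lemma}

\begin{proof}
We remove from each $E^{(i)}$ a zero-dimensional set $Q_i$ so that dimension $\le r-1$ remains, and let $\partial T$ avoid $\bigcup_iQ_i$. A countable union of zero-dimensional sets need not be zero-dimensional, so the $Q_i$ must be made $F_\sigma$. By (D3), $E^{(i)}=Y_0\cup\dots\cup Y_r$ with $\dim Y_j\le0$, and $\dim(Y_1\cup\dots\cup Y_r)\le r-1$. By (D4), $Y_1\cup\dots\cup Y_r$ lies in a $G_\delta$-subset $M_i$ of $E^{(i)}$ with $\dim M_i\le r-1$ (for $r=0$ take $M_i=\emptyset$). Then $Q_i=E^{(i)}\setminus M_i\subseteq Y_0$ has dimension $\le0$ and is $F_\sigma$ in $E^{(i)}$, hence in $X$. By (D2), $Q=\bigcup_iQ_i$ has dimension $\le0$. Choose an open $O'$ with $C\subseteq O'\subseteq\overline{O'}\subseteq O$ and $\overline{O'}$ compact. By (D5) there are disjoint open sets $T\supseteq C$ and $T''\supseteq X\setminus O'$ with $Q\subseteq T\cup T''$. Then $\overline T\subseteq X\setminus T''\subseteq O'$, so $\overline T$ is compact, and $\partial T\subseteq X\setminus(T\cup T'')$ is disjoint from $Q$. Hence $\partial T\cap E^{(i)}\subseteq M_i$.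
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
We use induction on $r$, for all $m$ at once and with $K_0$ fixed. For $r=-1$ the set $E$ is empty. Let $r\ge0$ and put
\[
n=4m+1,\qquad \ell=2n+2m=10m+2,\qquad m'=m+\ell=11m+2 .
\]
For $k\in\mathbb Z$ let $E^{(k)}=\theta_k(E\cap D_{-k})$. This set is homeomorphic to an open subset of $E$, so it is $\sigma$-compact and of dimension $\le r$.

\emph{Step 1: a domain and a cover with small boundaries.} We shall build a marker set $S$ by a greedy procedure and color a point of $E$ according to whether a marker lies within $m$ steps. The coloring can be discontinuous at $x$ for two reasons: an iterate of $x$ lies on the boundary of one of the open sets used, or on the boundary of the domain of the dynamics. We have no control over the boundary of $U$ (Example~\ref{ex:grid}) or of $K_0$, so we interpolate a better domain. By Lemma~\ref{lem:boundary} choose an open $U_1$ with $K_0\subseteq U_1\subseteq K_1:=\overline{U_1}\subseteq U$, $K_1$ compact, and $\dim(\partial U_1\cap E^{(k)})\le r-1$ for all $k$. Let $\tau_k=\theta^{K_1}_k$;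 it extends $\sigma_k$.

Each $x\in E$ has an open neighborhood $O_x$ such that no $y\in O_x\cap\operatorname{dom}\tau_k$ with $1\le k\le n$ has $\tau_k(y)\in O_x$. Otherwise, for some fixed $k\le n$ there are $y_i\in\operatorname{dom}\tau_k$ with $y_i\to x$ and $\tau_k(y_i)\to x$; as $\operatorname{dom}\tau_k$ is compact, $x\in\operatorname{dom}\tau_k$ and $\tau_k(x)=x$, contrary to $k\le n\le N(r,m)$. By Lemma~\ref{lem:boundary} pick an open $T_x\ni x$ with compact closure in $O_x$ and $\dim(\partial T_x\cap E^{(k)})\le r-1$ for all $k$. Let $T_1,\dots,T_p$ be finitely many of these sets covering $E$. Then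
\begin{equation}\label{eq:noreturn}
y\in T_j\cap\operatorname{dom}\tau_k,\ 1\le k\le n\ \Longrightarrow\ \tau_k(y)\notin T_j .
\end{equation}

\emph{Step 2: markers.} Define recursively
\[
S_j=\{x\in T_j:\ \tau_k(x)\notin S_i\text{ whenever }i<j,\ |k|\le n,\ x\in\operatorname{dom}\tau_k\},\qquad S=S_1\cup\dots\cup S_p .
\]
\begin{enumerate}
\item[(a)] \emph{Every $x\in E$ has $\tau_k(x)\in S$ for some $|k|\le n$ with $x\in\operatorname{dom}\tau_k$.} Indeed $x\in T_j$ for some $j$; either $x\in S_j$, or the definition of $S_j$ provides $k$.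
\item[(b)] \emph{If $x\in S\cap\operatorname{dom}\tau_k$ and $1\le k\le n$, then $\tau_k(x)\notin S$.} Suppose $x\in S_i$ and $y=\tau_k(x)\in S_j$. The case $i=j$ contradicts \eqref{eq:noreturn}. If $i<j$, then $\tau_{-k}(y)\in S_i$ contradicts $y\in S_j$. If $i>j$, then $\tau_k(x)\in S_j$ contradicts $x\in S_i$.
\end{enumerate}

\emph{Step 3: the exceptional set.} Whether $\tau_k(x)\in S_j$ depends on the positions of iterates of $x$ up to $j$ blocks of $n$ steps away. So let $n_0=(p+1)n$, let $\Gamma=\partial U_1\cup\partial T_1\cup\dots\cup\partial T_p$, a compact set, and put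
\[
G=\{x\in E:\ x\in\operatorname{dom}\tau_k\text{ and }\tau_k(x)\in\Gamma\text{ for some }|k|\le n_0\}.
\]
For each $k$ the corresponding part of $G$ is compact and is mapped homeomorphically by $\theta_k$ into $\Gamma\cap E^{(k)}$, a finite union of relatively closed sets of dimension $\le r-1$. By (D1) and (D2), $G$ is compact and $\dim G\le r-1$. For $H\subseteq X$ write $[k,H]=\{x\in E\setminus G:x\in\operatorname{dom}\tau_k,\ \tau_k(x)\in H\}$. We claim:
\begin{enumerate}
\item[(c)] \emph{For $|k|\le n$ the set $[k,S]$ is clopen in $E\setminus G$.}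
\end{enumerate}
First, $[k,X]$ is clopen in $E\setminus G$ for $|k|\le n_0$. It is closed because $\operatorname{dom}\tau_k$ is. Let $x\in[k,X]$. Membership in $\operatorname{dom}\tau_k$ means that $x\in D_{-k}$ and that the non-terminal points of the path joining $x$ and $\theta_k(x)$ lie in $K_1$; these are the points $\tau_i(x)$ with $0\le i<k$ if $k>0$, and with $k\le i\le-1$ if $k<0$. As $x\notin G$, they are not in $\partial U_1$, so they lie in the open set $U_1$. The same then holds for all points near $x$, which therefore lie in $\operatorname{dom}\tau_k$.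

Second, $[k,T_j]$ is clopen in $E\setminus G$ for $|k|\le n_0$: on the clopen set $[k,X]$ the continuous map $\tau_k$ avoids $\partial T_j$, so $[k,T_j]=[k,\overline{T_j}]$ is both open and closed.

Third, we show by induction on $j$ that $[k,S_j]$ is clopen in $E\setminus G$ for $|k|\le n_0-jn$. By Lemma~\ref{lem:paths}(ii), for $x\in\operatorname{dom}\tau_k$ we have $\tau_k(x)\in\operatorname{dom}\tau_l$ if and only if $x\in\operatorname{dom}\tau_{k+l}$, and then $\tau_l\tau_k(x)=\tau_{k+l}(x)$. Therefore
\[
[k,S_j]=[k,T_j]\setminus\bigcup_{i<j,\ |l|\le n}[k+l,S_i],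
\]
and $|k+l|\le n_0-(j-1)n\le n_0-in$, so the sets removed are clopen by induction. Since $n_0-jn\ge n$ for $j\le p$, (c) follows.

\emph{Step 4: coloring the exceptional set first.} As $N(r-1,m')\le N(r,m)$, the induction hypothesis applies to $G$ with the larger parameter $m'$: $G=G_0\cup G_1$ with $G_i$ compact and $G_i^{[m']}$ bounded. By Lemma~\ref{lem:nbhd}(ii), intersecting with $E$, we get compact neighborhoods $G_i'$ of $G_i$ in $E$ with $(G_i')^{[m']}$ bounded. What remains, $R=E\setminus\operatorname{int}_E(G_0'\cup G_1')$, is a compact subset of $E\setminus G$. Put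
\[
R_1=R\cap\bigcup_{|k|\le m}[k,S],\qquad R_0=R\setminus R_1 .
\]
By (c), $R_1$ is clopen in $R$, so $R_0$ and $R_1$ are compact. If $r=0$, then $G=\emptyset$ and $R=E$. Figure~\ref{fig:markers} shows the two thickenings along an orbit.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.52]
\foreach \x in {0,...,20} \draw (\x,0) circle (0.13);
\foreach \x in {2,9,18} \fill (\x,0) circle (0.2);
\foreach \a/\b in {0/4,7/11,16/20} \draw[line width=2pt] (\a-0.2,0.8)--(\b+0.2,0.8);
\foreach \a/\b in {0/1,3/8,10/17,19/20} \draw[line width=2pt,gray] (\a-0.2,-0.8)--(\b+0.2,-0.8);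
\node[left] at (-0.5,0.8) {$R_1^{[m]}$};
\node[left] at (-0.5,-0.8) {$R_0^{[m]}$};
\end{tikzpicture}
\caption{Consecutive points of an orbit lying in $R$, for $m=1$ and $n=5$; markers are filled. The set $R_1^{[m]}$ stays within $2m$ steps of the markers and is interrupted because markers are more than $n=4m+1$ steps apart. The set $R_0^{[m]}$ misses the markers and is interrupted because every point has a marker within $n$ steps.}
\label{fig:markers}
\end{figure}

\emph{Step 5: $R_0^{[m]}$ is $\ell$-bounded.} If $y=\sigma_k(z)$ with $z\in R_0$ and $|k|\le m$, then $y=\tau_k(z)\notin S$; so $R_0^{[m]}\cap S=\emptyset$. Suppose $x_0,\dots,x_\ell$ is a $K_0$-path in $R_0^{[m]}$. Its midpoint is $x_{n+m}=\sigma_k(z)$ with $z\in R_0$, $|k|\le m$, so $z=x_s$ with $s=n+m-k\in[n,n+2m]$. By (a), $\tau_i(z)\in S$ for some $|i|\le n$. But $0\le s+i\le2n+2m=\ell$, so $\tau_i(z)=x_{s+i}\in R_0^{[m]}$, a contradiction.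

\emph{Step 6: $R_1^{[m]}$ is $(8m+1)$-bounded, hence $\ell$-bounded.} Suppose $x_0,\dots,x_{8m+1}$ is a $K_0$-path in $R_1^{[m]}$. If $2m\le s\le6m+1$, then $x_s=\sigma_k(z)$ with $z\in R_1$, $|k|\le m$; so $z=x_{s-k}$, and $x_{s-k+i}=\tau_i(z)\in S$ for some $|i|\le m$. Thus some index within distance $2m$ of $s$ carries a marker. For $s=2m$ we get $a\in[0,4m]$ with $x_a\in S$. For $s=a+2m+1\in[2m+1,6m+1]$ we get $b\in[a+1,a+4m+1]$ with $x_b=\tau_{b-a}(x_a)\in S$. Since $1\le b-a\le n$, this contradicts (b).

\emph{Step 7: merging.} Let $E_i=R_i\cup G_i'$. These sets are compact, $E=E_0\cup E_1$, and $E_i^{[m]}=R_i^{[m]}\cup(G_i')^{[m]}$. The first set is $\ell$-bounded, and the $\ell$-thickening of the second lies in the bounded set $(G_i')^{[m+\ell]}=(G_i')^{[m']}$. By Lemma~\ref{lem:glue}, $E_i^{[m]}$ is bounded.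
\end{proof}

The merging works because $\ell$ depends on $m$ alone, so the parameter $m'$ for the exceptional set is known before that set is constructed. Finite dimension is what makes the recursion for $N(r,m)$ terminate.

\section{Slowly varying functions}\label{sec:slow}

To spread a bump function $\chi$ along orbits with slope $1/m$, one would take the maximum over $|j|<m$ of $(1-|j|/m)\,\chi\circ\theta_j$. For a partial automorphism, $\chi\circ\theta_j$ is defined only on $D_{-j}$, and its extension by $0$ can be discontinuous: take $\chi=1$ and $j=1$ in Example~\ref{ex:interval}. We therefore damp each step by a cutoff function $\kappa$ and ask for slow variation only along steps where $\kappa=1$. Let $K_0$, $\sigma_k$ and thickenings be as in Section~\ref{sec:two}.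

\begin{lemma}\label{lem:slow}
Let $\kappa\in C_c(U)$ with $0\le\kappa\le1$ and $\operatorname{supp}\kappa\subseteq K_0$, let $\chi\in C_c(X)$ with $0\le\chi\le1$, and let $m\ge1$. There is $g\in C_c(X)$ with $\chi\le g\le1$, $\operatorname{supp}g\subseteq(\operatorname{supp}\chi)^{[m]}$, and $|g(x)-g(\theta(x))|\le1/m$ whenever $\kappa(x)=1$.
\end{lemma}

\begin{proof}
For $x\in D_{-j}$ let $\kappa_j(x)$ be the product of $\kappa$ over the non-terminal points of the path joining $x$ and $\theta_j(x)$:
\[
\kappa_j(x)=\prod_{i=0}^{j-1}\kappa(\theta_i(x))\quad(j>0),\qquad \kappa_0=1,\qquad \kappa_j(x)=\prod_{i=1}^{|j|}\kappa(\theta_{-i}(x))\quad(j<0).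
\]
Put $c_j=\kappa_j\cdot(\chi\circ\theta_j)$ on $D_{-j}$, extended by $0$. For $j\ne0$ it vanishes off $\operatorname{dom}\theta_j^{\operatorname{supp}\kappa}$, a compact subset of $D_{-j}$, so $c_j\in C_c(X)$; and $c_0=\chi$. Let $\lambda(j)=\max(0,1-|j|/m)$ and $g=\max_j\lambda(j)c_j$, which is a maximum over $|j|<m$. Then $g$ is continuous and $\chi\le g\le1$. If $g(x)\ne0$, then $x\in\operatorname{dom}\sigma_j$ and $\sigma_j(x)\in\operatorname{supp}\chi$ for some $|j|<m$, so $x$ lies in the compact set $(\operatorname{supp}\chi)^{[m]}$.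

Let $\kappa(x)=1$ and $y=\theta(x)$. By Lemma~\ref{lem:paths}(ii), $y\in D_{-j}$ if and only if $x\in D_{-(j+1)}$, and then $\theta_j(y)=\theta_{j+1}(x)$. For $j\ge0$ we have $\kappa_{j+1}(x)=\kappa(x)\kappa_j(y)$, and for $j<0$ we have $\kappa_j(y)=\kappa(x)\kappa_{j+1}(x)$. Hence $c_j(y)=c_{j+1}(x)$ for all $j$. Comparing $g(y)=\max_j\lambda(j)c_{j+1}(x)$ with $g(x)=\max_j\lambda(j+1)c_{j+1}(x)$ term by term gives $|g(x)-g(y)|\le\sup_j|\lambda(j+1)-\lambda(j)|\le1/m$.
\end{proof}

\section{The upper bound}\label{sec:upper}

It remains to prove $\dim_{\mathrm{nuc}}(A)\le2d+2+q$. With Proposition~\ref{prop:q} this completes Theorem~\ref{thm:refined}: for $\mathrm{Per}=\emptyset$ it reads $2d+1$. Theorem~\ref{thm:main} follows from $q\le d+1$.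

The algebra $A$ is an extension of $A_N$ by $J=C_0(X\setminus Z_N)\rtimes_\theta\mathbb Z$. We do not bound the nuclear dimension of $J$, which is a crossed product of the same kind as $A$; the two-color decomposition gives approximations in $J$ only up to an accuracy tied to $N$. So $N$ is chosen according to the required accuracy, and the order of choices is
\[
\mathcal F,\varepsilon\ \to\ K_0,\kappa,m\ \to\ N\ \to\ \text{approximation of }A_N\ \to\ e\in C_c(X\setminus Z_N)\ \to\ W_0,W_1 .
\]

Let $\mathcal F\subseteq A$ be finite and $\varepsilon>0$. We construct an approximation with at most $2d+3+q$ colors and error at most $6\varepsilon$. By density we may assume that each $a\in\mathcal F$ has the form $a=\sum_{|k|\le M}f_k\delta_k$ with $f_k\in C_c(D_k)$ and a common $M\ge1$. Let $\rho$ be the maximum of $\|f_k\|_\infty$ over all coefficients occurring in $\mathcal F$.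

\subsection{The constants}
For each occurring $f_k$ and each $y\in\operatorname{supp}f_k$, the points $\theta_{-k}(y)$ and $y$ are joined by a $U$-path of length $|k|$; call these the \emph{relevant paths}. Let $K'\subseteq U$ be the set of their non-terminal points. It is the union of the sets $\theta_j(\operatorname{supp}f_k)$ with $-k\le j\le-1$ for $k>0$ and $0\le j\le|k|-1$ for $k<0$, hence compact. Fix a compact $K_0\subseteq U$ with $K'\subseteq U_0:=\operatorname{int}K_0$, and $\kappa\in C_c(U)$ with $0\le\kappa\le1$, $\kappa=1$ on $K'$, $\operatorname{supp}\kappa\subseteq U_0$. Boundedness and thickenings refer to this $K_0$. Choose $m\ge1$ with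
\begin{equation}\label{eq:m}
2(2M+1)\rho\,(3M/m)^{1/2}<\varepsilon
\end{equation}
and put $N=N(d,m+M)$. The extra $M$ leaves room for the relevant paths. Let $Y=X\setminus Z_N$, $J=C_0(Y)\rtimes_\theta\mathbb Z$, let $\pi\colon A\to A/J=A_N$ be the quotient map, and $q_N=\dim_{\mathrm{nuc}}(A_N)\le q$. If $Z_N=\emptyset$, then $q_N=-1$, and the algebra $F$ and the maps $\varphi,\psi,\tilde\psi,\psi'$ below are $0$.

\subsection{The quotient}
Choose a finite-dimensional $F=\bigoplus_{c=0}^{q_N}F^{(c)}$, a c.p.c.\ map $\varphi\colon A_N\to F$ and c.p.c.\ order zero maps $\psi^{(c)}\colon F^{(c)}\to A_N$ such that $\psi=\sum_c\psi^{(c)}$ satisfies $\|\psi\varphi\pi(a)-\pi(a)\|<\varepsilon$ for $a\in\mathcal F$. By (N4) lift $\psi^{(c)}$ to c.p.c.\ order zero maps $\tilde\psi^{(c)}\colon F^{(c)}\to A$, and put $\tilde\psi=\sum_c\tilde\psi^{(c)}$. Then $\tilde\psi\varphi\pi(a)$ is close to $a$ only modulo $J$. We suppress the error by cutting with $1-e$, where $e$ is a late element of an approximate unit of $J$; expressions containing $1$ are read in the unitization.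

By \eqref{eq:comm}, an approximate unit of $C_0(Y)$ is one of $J$. Starting from one in $C_c(Y)$, (N6) and separability of $A$ give a sequence $e_j\in C_c(Y)$, $0\le e_j\le1$, with $\|(1-e_j)a'\|\to0$ for $a'\in J$ and $\|[e_j,b]\|\to0$ for $b\in A$. If $t^{1/2}$ or $(1-t)^{1/2}$ is approximated within $\eta$ on $[0,1]$ by a polynomial, the commutator with $b$ changes by at most $2\eta\|b\|$, and $\|[e_j^s,b]\|\le s\|[e_j,b]\|$. Hence $\|[e_j^{1/2},b]\|\to0$ and $\|[(1-e_j)^{1/2},b]\|\to0$. Moreover $\|(1-e_j)b\|\ge\|\pi(b)\|$ since $\pi(e_j)=0$, and $\|(1-e_j)b\|\le\|b-a'\|+\|(1-e_j)a'\|$ for every $a'\in J$. So $\|(1-e_j)b\|\to\|\pi(b)\|$, and therefore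
\begin{equation}\label{eq:quotnorm}
\|(1-e_j)^{1/2}b(1-e_j)^{1/2}\|\to\|\pi(b)\|\qquad(b\in A).
\end{equation}

The compressed maps $(1-e_j)^{1/2}\tilde\psi^{(c)}(\cdot)(1-e_j)^{1/2}$ are c.p.c.\ but only approximately of order zero. To correct them, pass to $\ell^\infty(A)/c_0(A)$, where the class $\mathbf e$ of $(e_j)$ commutes with the constant sequences. There the c.p.c.\ map $z\mapsto(1-\mathbf e)^{1/2}\tilde\psi^{(c)}(z)(1-\mathbf e)^{1/2}=\tilde\psi^{(c)}(z)(1-\mathbf e)$ has order zero, since the product of its values at $z,z'$ is $\tilde\psi^{(c)}(z)\tilde\psi^{(c)}(z')(1-\mathbf e)^2$. By (N4) it lifts to a c.p.c.\ order zero map into $\ell^\infty(A)$, whose coordinates are c.p.c.\ order zero maps $\psi_j'^{(c)}\colon F^{(c)}\to A$ with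
\[
\|\psi_j'^{(c)}(z)-(1-e_j)^{1/2}\tilde\psi^{(c)}(z)(1-e_j)^{1/2}\|\to0\qquad(z\in F^{(c)}).
\]
Let $\psi'_j=\sum_c\psi_j'^{(c)}$. For $a\in\mathcal F$ the element $b=\tilde\psi\varphi\pi(a)-a$ has $\|\pi(b)\|<\varepsilon$. By \eqref{eq:quotnorm} and the vanishing of the commutators we can fix $j$ such that $e=e_j$ and $\psi'=\psi'_j$ satisfy, for all $a\in\mathcal F$,
\begin{gather}
\|\psi'\varphi\pi(a)-(1-e)^{1/2}a(1-e)^{1/2}\|<2\varepsilon,\label{eq:quot}\\
\|e^{1/2}ae^{1/2}+(1-e)^{1/2}a(1-e)^{1/2}-a\|<\varepsilon.\label{eq:split}
\end{gather}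

\subsection{The part away from short periods}
It remains to approximate $e^{1/2}ae^{1/2}$, as for the long cycle. The set $E=\operatorname{supp}e$ is compact, has dimension $\le d$ and is disjoint from $\mathrm{Per}_{\le N}$. Proposition~\ref{prop:two}, with $r=d$ and $m+M$ in place of $m$, gives $E=E_0\cup E_1$ with $E_i$ compact and $E_i^{[m+M]}$ bounded. By Lemma~\ref{lem:nbhd} choose compact neighborhoods $E_i'$ of $E_i$ in $X$ with $(E_i')^{[m+M]}$ bounded, and bounded open sets $W_i\supseteq(E_i')^{[m+M]}$. Pick $\chi_i\in C_c(X)$ with $0\le\chi_i\le1$, $\chi_i=1$ on $E_i$ and $\operatorname{supp}\chi_i\subseteq E_i'$, and let $g_i$ be given by Lemma~\ref{lem:slow}. Then $\operatorname{supp}g_i\subseteq(E_i')^{[m]}$ and $g_0+g_1\ge1$ on $E$. Normalize: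
\[
v=\max(1,g_0+g_1),\qquad w_i=(g_i/v)^{1/2}\in C_c(X),\qquad h_i=e^{1/2}w_i .
\]
Thus $0\le w_i\le1$ and $w_0^2+w_1^2=1$ on $\operatorname{supp}e$.

\medskip
\noindent\emph{Claim 1: $\|h_0ah_0+h_1ah_1-e^{1/2}ae^{1/2}\|<\varepsilon$ for $a\in\mathcal F$.}
Let $f_k$ occur in $a$, $y\in\operatorname{supp}f_k$ and $x=\theta_{-k}(y)$. The relevant path joining $x$ and $y$ has at most $M$ steps, each starting in $K'$, where $\kappa=1$. So $|g_i(x)-g_i(y)|\le M/m$ and $|v(x)-v(y)|\le2M/m$. From
\[
\frac{g_i(x)}{v(x)}-\frac{g_i(y)}{v(y)}=\frac{g_i(x)-g_i(y)}{v(x)}+\frac{g_i(y)}{v(y)}\cdot\frac{v(y)-v(x)}{v(x)},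
\]
$v\ge1$ and $g_i/v\le1$ we get $|w_i^2(x)-w_i^2(y)|\le3M/m$, hence $|w_i(x)-w_i(y)|\le(3M/m)^{1/2}$. By \eqref{eq:comm}, $\|[w_i,a]\|\le(2M+1)\rho\,(3M/m)^{1/2}$. Since $e^{1/2}(w_0^2+w_1^2)=e^{1/2}$,
\[
\sum_ih_iah_i-e^{1/2}ae^{1/2}=e^{1/2}\Big(\sum_iw_i[a,w_i]\Big)e^{1/2},
\]
and this has norm $<\varepsilon$ by \eqref{eq:m}.

\medskip
Let $\theta^{(i)}$ be the partial automorphism of $W_i$ obtained by restricting $\theta$ to the open set $U_i'=\{x\in W_i\cap U_0:\theta(x)\in W_i\}$, and let $B_i\subseteq A$ be the image of $C_0(W_i)\rtimes_{\theta^{(i)}}\mathbb Z$ under the homomorphism of Lemma~\ref{lem:restrict}. We intersect with $U_0$ because $W_i$ is bounded for $K_0$-paths only, and we use $U_0$ rather than $K_0$ because the domain must be open.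

\medskip
\noindent\emph{Claim 2: $\dim_{\mathrm{nuc}}(B_i)\le d$.}
Let $W_i$ be $L$-bounded. A $U_i'$-path of positive length is a $K_0$-path in $W_i$, so it has length less than $L$. A periodic point of $\theta^{(i)}$ would give such paths of every length, and a non-periodic orbit with more than $L$ points would give one of length $L$. So $\theta^{(i)}$ has no periodic points and orbits of at most $L$ points. Theorem~\ref{thm:bounded} bounds the nuclear dimension of the crossed product by $\dim W_i\le d$ (if $W_i=\emptyset$, then $B_i=0$), and (N1) applies to its quotient $B_i$.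

\medskip
\noindent\emph{Claim 3: $h_iah_i\in B_i$ for $a\in\mathcal F$.}
By \eqref{eq:comm}, $h_if_k\delta_kh_i=f'\delta_k$ with $f'=h_if_k\cdot(h_i\circ\theta_k^{-1})$, and $\operatorname{supp}f'\subseteq\operatorname{supp}f_k$ is compact. Let $y\in\operatorname{supp}f'$. Then $y\in\operatorname{supp}h_i\subseteq(E_i')^{[m]}$. The relevant path joining $\theta_{-k}(y)$ and $y$ has length $\le M$ and non-terminal points in $K'\subseteq U_0\subseteq K_0$. So it is a $K_0$-path with $y$ as one end, and all its points lie in $((E_i')^{[m]})^{[M]}\subseteq(E_i')^{[m+M]}\subseteq W_i$. Hence it is a $U_i'$-path in $W_i$, and $y$ lies in the range of the $k$-th iterate of $\theta^{(i)}$. Thus $f'$ has compact support in this open range, and $f'\delta_k\in B_i$.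

\medskip
By Claims 2 and 3 there are finite-dimensional algebras $F_i=\bigoplus_{c=0}^dF_i^{(c)}$, c.p.c.\ maps $\varphi_i\colon B_i\to F_i$, and maps $\psi_i\colon F_i\to B_i\subseteq A$ whose restrictions to the $F_i^{(c)}$ are c.p.c.\ of order zero, with
\begin{equation}\label{eq:Bi}
\|\psi_i\varphi_i(h_iah_i)-h_iah_i\|<\varepsilon\qquad(a\in\mathcal F).
\end{equation}
For general $a\in A$ the element $h_iah_i$ need not lie in $B_i$, so we extend $\varphi_i$ to a c.p.c.\ map $\hat\varphi_i\colon A\to F_i$ by (N5).

\subsection{Assembly}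
Define $\Phi\colon A\to F_0\oplus F_1\oplus F$ and $\Psi\colon F_0\oplus F_1\oplus F\to A$ by
\[
\Phi(a)=\big(\hat\varphi_0(h_0ah_0),\ \hat\varphi_1(h_1ah_1),\ \varphi\pi(a)\big),\qquad \Psi(z_0,z_1,z)=\psi_0(z_0)+\psi_1(z_1)+\psi'(z).
\]
The map $\Phi$ is c.p.c.\ because $\|h_i\|\le1$. The map $\Psi$ is a sum of $(d+1)+(d+1)+(q_N+1)\le2d+3+q$ c.p.c.\ order zero maps on the direct summands. For $a\in\mathcal F$, replace $\psi_i\varphi_i(h_iah_i)$ by $h_iah_i$ using \eqref{eq:Bi} twice, then $h_0ah_0+h_1ah_1$ by $e^{1/2}ae^{1/2}$ using Claim 1, then $\psi'\varphi\pi(a)$ by $(1-e)^{1/2}a(1-e)^{1/2}$ using \eqref{eq:quot}, and finally apply \eqref{eq:split}: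
\[
\|\Psi\Phi(a)-a\|\le2\varepsilon+\varepsilon+2\varepsilon+\varepsilon=6\varepsilon .
\]
Since $\mathcal F$ and $\varepsilon$ were arbitrary and the number of colors is at most $2d+3+q$, we obtain $\dim_{\mathrm{nuc}}(A)\le2d+2+q$. This proves Theorems~\ref{thm:main} and \ref{thm:refined}. \qed

\begin{thebibliography}{9}

\bibitem{Eng} Engelking, \emph{Dimension Theory} (1978).

\bibitem{ELQ} Exel, Laca and Quigg, J. Operator Theory 47 (2002).

\bibitem{Gef} Shirly Geffen, \emph{Nuclear dimension of crossed products associated to partial dynamical systems}, arXiv:2002.03287 (2020).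

\bibitem{Hur} Hurewicz, Ann. of Math. 36 (1935).

\bibitem{Ped} Pedersen, \emph{$C^*$-algebras and their automorphism groups}.

\bibitem{Win} Winter, Proc. London Math. Soc. 89 (2004).

\bibitem{WZ09} Winter and Zacharias, M\"unster J. Math. 2 (2009).

\bibitem{WZ10} Winter and Zacharias, Adv. Math. 224 (2010).

\end{thebibliography}
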